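\title{Bianalytic maps between bounded free spectrahedra are convexotonic}

\begin{abstract}
A free spectrahedron is the set of tuples of matrices, of all sizes, that satisfy a linear matrix inequality $I+\sum A_j\otimes X_j+\sum A_j^*\otimes X_j^*\succeq0$. Augat, Helton, Klep and McCullough conjectured that, up to affine linear changes of variables, every bianalytic free map between bounded free spectrahedra is the convexotonic map $x(I-\Lambda_\Xi(x))^{-1}$ of a finite-dimensional algebra, and that the two sets form a spectrahedral pair associated to that algebra. We prove the conjecture. The proof compares the two inequalities at block triangular matrices near one generic boundary point, polarizes the resulting identity, and then adds a redundant summand, found by convex separation, that carries the algebra. We also give a structure theorem, with converse, in terms of the irreducible blocks of the two inequalities. The proof is self-contained.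
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Free spectrahedra and free analytic maps}

Fix $g\ge1$. For tuples $A=(A_1,\dots,A_g)\in M_d(\mathbb C)^g$ and $X=(X_1,\dots,X_g)\in M_n(\mathbb C)^g$ put
\[
\Lambda_A(X)=\sum_{j=1}^gA_j\otimes X_j,\qquad L_A(X)=I+\Lambda_A(X)+\Lambda_A(X)^* .
\]
The \emph{free spectrahedron} of $A$ is the sequence $\mathcal D_A=(\mathcal D_A(n))_{n\ge1}$ with
\[
\mathcal D_A(n)=\{X\in M_n(\mathbb C)^g:\ L_A(X)\succeq0\}.
\]
It is \emph{bounded} if $\|X\|=\max_j\|X_j\|$ is bounded over all $n$ and all $X\in\mathcal D_A(n)$. The first level $\mathcal D_A(1)$ is a convex subset of $\mathbb C^g$; the higher levels record the same inequality for matrix unknowns. Two examples with $g=1$ will recur. For $A=E_{12}=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)$ we have $L_A(X)=\left(\begin{smallmatrix}I&X\\X^*&I\end{smallmatrix}\right)$, and $\mathcal D_A$ is the \emph{free disc} of all contractions. For $A=\operatorname{diag}(1,-1,i,-i)$ the inequality splits into $I\pm(X+X^*)\succeq0$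 and $I\pm i(X-X^*)\succeq0$, and $\mathcal D_A$ is the \emph{free square} of matrices whose real and imaginary parts have norm at most $\frac12$.

A \emph{free domain} is a sequence $\mathcal U=(\mathcal U(n))_{n\ge1}$ of open sets $\mathcal U(n)\subseteq M_n(\mathbb C)^g$ that is closed under direct sums and simultaneous unitary conjugation. A \emph{free analytic function} on $\mathcal U$ is a sequence of holomorphic maps $f:\mathcal U(n)\to M_n(\mathbb C)$ such that $f(X\oplus Y)=f(X)\oplus f(Y)$, and $f(SXS^{-1})=Sf(X)S^{-1}$ whenever $X$ and $SXS^{-1}$ both lie in $\mathcal U$. Noncommutative polynomials are the basic examples. A \emph{free analytic map} is a tuple $p=(p^1,\dots,p^g)$ of such functions. For $A\in M_d(\mathbb C)^g$ and $B\in M_e(\mathbb C)^g$, where $d\neq e$ is allowed, we write $p:\mathcal D_A\to\mathcal D_B$ if $p$ is free analytic on a free domain containing the closed set $\mathcal D_A$ and maps $\mathcal D_A$ into $\mathcal D_B$. The sets $\mathcal D_A$ and $\mathcal D_B$ are \emph{$p$-bianalytic} if $p:\mathcal D_A\to\mathcal D_B$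 and there is $q:\mathcal D_B\to\mathcal D_A$ with $q\circ p=\mathrm{id}$ on $\mathcal D_A$ and $p\circ q=\mathrm{id}$ on $\mathcal D_B$. An \emph{affine linear map} is a map $\lambda(X)=(a_iI_n+\sum_jM_{ji}X_j)_{i=1}^g$ with $a\in\mathbb C^g$ and $M\in M_g(\mathbb C)$ invertible.

Which free analytic changes of variables carry one bounded free spectrahedron onto another? At the scalar level such maps can be plentiful: by the Riemann mapping theorem any two bounded convex open subsets of $\mathbb C$ are conformally equivalent. A free map has far less room. Its value at a triangular matrix $\left(\begin{smallmatrix}z&\varepsilon\\0&w\end{smallmatrix}\right)$ contains the difference quotient of its scalar values at $z$ and $w$, so the inequality at level $2$ constrains the map at level $1$. Nonlinear examples survive nonetheless, the M\"obius maps of the free disc being the simplest (Example~\ref{ex:mobius}). The following class contains them.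

\subsection{Convexotonic maps and spectrahedral pairs}

We view a tuple $Y\in M_n(\mathbb C)^g$ as a row, that is, as an $n\times gn$ matrix. For $\Xi\in M_g(\mathbb C)^g$ the matrix $\Lambda_\Xi(X)$ is a $g\times g$ block matrix, and $Y\Lambda_\Xi(X)$ is the row whose $s$-th entry is $\sum_{k,j}(\Xi_j)_{k,s}Y_kX_j$. The tuple $\Xi$ is \emph{convexotonic} if
\[
\Xi_k\Xi_j=\sum_{s=1}^g(\Xi_j)_{k,s}\,\Xi_s\qquad(1\le j,k\le g),
\]
and the associated \emph{convexotonic maps} are $p(x)=x(I-\Lambda_\Xi(x))^{-1}$ and $q(x)=x(I+\Lambda_\Xi(x))^{-1}$. Such tuples are multiplication tables. If $R_1,\dots,R_g$ is a basis of a $g$-dimensional algebra $\mathcal R$ of matrices, its \emph{structure matrices} are the unique $\Xi_j$ with $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$. Associativity makes $\Xi$ convexotonic (Lemma~\ref{lem:algebra}), and the map $p$ built from $\Xi$ is the \emph{convexotonic map of $\mathcal R$}. For $g=1$ every scalar $\xi$ is convexotonic, and $p(x)=x(1-\xi x)^{-1}$.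

Let $\mathcal R\subseteq M_d(\mathbb C)$ be such an algebra, with basis $R_1,\dots,R_g$ and structure matrices $\Xi$. If $C\in M_d(\mathbb C)$ is unitary and $A\in M_d(\mathbb C)^g$ satisfies
\[
R_j=(C-I)A_j,\qquad A_kR_j=\sum_{s=1}^g(\Xi_j)_{k,s}A_s\qquad(1\le j,k\le g),
\]
then $(\mathcal D_A,\mathcal D_{CA})$, where $CA=(CA_1,\dots,CA_g)$, is a \emph{spectrahedral pair associated to $\mathcal R$}. It is known that the two members of such a pair are $p$-bianalytic for the convexotonic map $p$ of $\mathcal R$; when both are bounded this is contained in Proposition~\ref{prop:converse}. Augat, Helton, Klep and McCullough conjectured in \cite{AHKM} that for bounded sets there are no other examples.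

\begin{quote}
\textbf{Conjecture.} Let $\mathcal D_A$ and $\mathcal D_B$ be bounded and $p$-bianalytic. Then there are affine linear maps $\lambda,\mu$, a $g$-dimensional algebra $\mathcal R$, a tuple $A'$, possibly of a different size, and a unitary $C$ such that $(\mathcal D_{A'},\mathcal D_{CA'})$ is a spectrahedral pair associated to $\mathcal R$, $\lambda(\mathcal D_A)=\mathcal D_{A'}$, $\mu(\mathcal D_B)=\mathcal D_{CA'}$, and $\mu\circ p\circ\lambda^{-1}$ is the convexotonic map of $\mathcal R$.
\end{quote}

For a tuple $E$ write $\operatorname{ran}E=\sum_k\operatorname{ran}E_k$ and $\operatorname{ran}E^*=\sum_k\operatorname{ran}E_k^*$. A weaker version of the conjecture adds the hypothesis $\operatorname{ran}A=\mathbb C^d$, $\operatorname{ran}B=\mathbb C^e$.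

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $A\in M_d(\mathbb C)^g$ and $B\in M_e(\mathbb C)^g$, let $\mathcal D_A$ be bounded, and let $\mathcal D_A,\mathcal D_B$ be $p$-bianalytic. Let $\lambda$ be any affine linear map with $0\in\operatorname{int}\lambda(\mathcal D_A(1))$, for example $\lambda=\mathrm{id}$. Then there are an affine linear map $\mu$, a $g$-dimensional matrix algebra $\mathcal R$ with a basis having structure matrices $\Xi$, a tuple $A^{\mathrm{tot}}$ and a unitary $C^{\mathrm{tot}}$ such that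
\begin{itemize}
\item $(\mathcal D_{A^{\mathrm{tot}}},\mathcal D_{C^{\mathrm{tot}}A^{\mathrm{tot}}})$ is a spectrahedral pair associated to $\mathcal R$,
\item $\lambda(\mathcal D_A)=\mathcal D_{A^{\mathrm{tot}}}$ and $\mu(\mathcal D_B)=\mathcal D_{C^{\mathrm{tot}}A^{\mathrm{tot}}}$,
\item $\mu\circ p\circ\lambda^{-1}$ is, on $\lambda(\mathcal D_A)$, the convexotonic map $x(I-\Lambda_\Xi(x))^{-1}$ of $\mathcal R$.
\end{itemize}
\end{theorem}

Thus the conjecture and its weaker version are both true. The theorem is stronger than the conjecture in two ways: only one of the sets is assumed bounded, and every admissible $\lambda$ works. Once $\lambda$ is chosen, $\mu$ is forced, because a convexotonic map fixes $0$ and has derivative $I$ there.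

The proof passes through a description of all normalized bianalytic maps. A subspace \emph{reduces} a tuple $E$ if it is invariant under all $E_k$ and $E_k^*$, and $E$ is \emph{irreducible} if only the zero subspace and the whole space reduce it. The blocks of a direct sum $A=\bigoplus_{i=1}^mA^i$ are \emph{non-redundant} if $\bigcap_{k\ne i}\mathcal D_{A^k}\not\subseteq\mathcal D_{A^i}$ for each $i$, an empty intersection meaning all tuples.

\begin{theorem}\label{thm:structure}
Let $\mathcal D_A,\mathcal D_B$ be bounded, where $A=\bigoplus_{i=1}^mA^i$ and $B=\bigoplus_{j=1}^{m'}B^j$ have irreducible, non-redundant blocks $A^i\in M_{d_i}(\mathbb C)^g$ and $B^j\in M_{e_j}(\mathbb C)^g$.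
\begin{itemize}
\item[(a)] If $\mathcal D_A,\mathcal D_B$ are $p$-bianalytic with $p(0)=0$ and $Dp(0)=I$ at level $1$, then $m=m'$, and there are a permutation $\sigma$ and, for each $i$, unitaries $Q_i,C_i$ with
\begin{equation}\label{eq:blocks}
Q_i(B^{\sigma(i)}\oplus0)Q_i^*=C_i(A^i\oplus0),
\end{equation}
both tuples being padded by zeros to the size $\max(d_i,e_{\sigma(i)})$. With $A'=\bigoplus_i(A^i\oplus0)$ and $C=\bigoplus_iC_i$,
\begin{equation}\label{eq:span}
A'_k(C-I)A'_j=\sum_s(\Xi_j)_{k,s}A'_s\in\operatorname{span}\{A'_1,\dots,A'_g\}\qquad\text{for all }j,k,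
\end{equation}
$\Xi$ is convexotonic, and $p=x(I-\Lambda_\Xi(x))^{-1}$ on $\mathcal D_A$. Moreover $\dim\operatorname{ran}A^i=\dim\operatorname{ran}B^{\sigma(i)}$ and $\dim\operatorname{ran}(A^i)^*=\dim\operatorname{ran}(B^{\sigma(i)})^*$.
\item[(b)] Conversely, if $m=m'$ and \eqref{eq:blocks} and \eqref{eq:span} hold for some permutation $\sigma$ and unitaries $Q_i,C_i$, then $\Xi$ is convexotonic and $p=x(I-\Lambda_\Xi(x))^{-1}$ is bianalytic from $\mathcal D_A$ onto $\mathcal D_B$.
\item[(c)] If, in (a), $\operatorname{ran}A=\mathbb C^d$ and $\operatorname{ran}B=\mathbb C^e$, then $d_i=e_{\sigma(i)}$, $d=e$, and $B$ is unitarily equivalent to $CA$ with $C$ unitary, without any padding.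
\end{itemize}
\end{theorem}

Section~\ref{sec:algebra} contains the algebra of convexotonic maps and part (b). Section~\ref{sec:S} rewrites $\mathcal D_A$ as the set where a rational function $S_A$ is contractive and reduces part (a) to the identity $S_B\circ p=CS_A$. Section~\ref{sec:disc} proves this identity by hand for the free disc, and Sections~\ref{sec:calculus}--\ref{sec:rigidity} prove it in general. Part (a) does not yet give a spectrahedral pair, since the matrices $(C-I)A'_j$ may be linearly dependent; Section~\ref{sec:separation} repairs this and finishes the proof of Theorem~\ref{thm:main}.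

\section{The algebra of convexotonic maps}\label{sec:algebra}

\subsection*{Conventions}
We write $\operatorname{Re}T=\frac12(T+T^*)$, and we write $T$ for $T\otimes I_n$ when a constant matrix acts on $\mathbb C^d\otimes\mathbb C^n$. The formula $\Lambda_A(G)=\sum_jA_j\otimes G_j$ is also used for rectangular tuples $G\in M_{n'\times n}(\mathbb C)^g$. A vector $v\in\mathbb C^d\otimes\mathbb C^n$ is identified with a $d\times n$ matrix so that $(T\otimes G)v$ is the matrix $TvG^T$ and $\langle v,w\rangle=\operatorname{tr}(w^*v)$; the \emph{rank} and the \emph{range} $\operatorname{ran}v\subseteq\mathbb C^d$ of $v$ are those of this matrix. For block matrices we use $\mathbb C^d\otimes(\mathbb C^{n'}\oplus\mathbb C^n)=(\mathbb C^d\otimes\mathbb C^{n'})\oplus(\mathbb C^d\otimes\mathbb C^n)$, under which $(v^1,v^2)$ is the matrix $[v^1\ v^2]$. We use Schur complements in the form: if $P\succ0$, then $\left(\begin{smallmatrix}P&Q\\Q^*&R\end{smallmatrix}\right)\succeq0$ if and only if $R-Q^*P^{-1}Q\succeq0$.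

\begin{lemma}\label{lem:convex}
Let $A\in M_d(\mathbb C)^g$.
\begin{itemize}
\item[(a)] $\mathcal D_A$ is closed under direct sums and under compressions $X\mapsto\iota^*X\iota$ by isometries $\iota$.
\item[(b)] $\mathcal D_A(n)$ is closed and convex, its interior is $\{L_A(X)\succ0\}$, and $tX$ is interior for $X\in\mathcal D_A(n)$ and $0\le t<1$. So the interior is dense, and the boundary consists of the $X$ with $L_A(X)\succeq0$ singular.
\item[(c)] Let $\mathcal D_A$ be bounded. Then $A_1,\dots,A_g$ are linearly independent, so $\Lambda_A(Y)=0$ implies $Y=0$. The function $c(W)=\max\{c\geq0:cW\in\mathcal D_A(n)\}$ is positive, finite and continuous on $M_n(\mathbb C)^g\setminus\{0\}$, the point $c(W)W$ lies on the boundary, and $c(W)=1$ for boundary points $W$.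
\end{itemize}
\end{lemma}

\begin{proof}
(a) $L_A(X\oplus Y)=L_A(X)\oplus L_A(Y)$ and $L_A(\iota^*X\iota)=(I\otimes\iota)^*L_A(X)(I\otimes\iota)$.

(b) The map $L_A$ is real affine, which gives closedness and convexity, and $L_A(tX)=(1-t)I+tL_A(X)\succ0$ for $X\in\mathcal D_A(n)$ and $0\le t<1$. The set $\{L_A\succ0\}$ is open. Conversely, an interior point $X$ is $tX'$ with $X'=t^{-1}X\in\mathcal D_A(n)$ for some $t<1$, so $L_A(X)\succ0$.

(c) If $\sum_sz_sA_s=0$ with $z\ne0$, the line $\mathbb Cz$ lies in $\mathcal D_A(1)$. For $W\neq0$ let $\ell(W)$ be the least eigenvalue of $H=\Lambda_A(W)+\Lambda_A(W)^*$. It is negative, since otherwise the ray through $W$ lies in $\mathcal D_A(n)$. As $L_A(cW)=I+cH$, we get $c(W)=-1/\ell(W)$, and $L_A(c(W)W)$ is singular. The least eigenvalue is continuous, and it equals $-1$ when $I+H\succeq0$ is singular.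
\end{proof}

\begin{lemma}\label{lem:algebra}
Let $A,R\in M_d(\mathbb C)^g$ and $\Xi\in M_g(\mathbb C)^g$ satisfy $A_kR_j=\sum_s(\Xi_j)_{k,s}A_s$ for all $j,k$. Let $X,Y\in M_n(\mathbb C)^g$.
\begin{itemize}
\item[(a)] $\Lambda_A(Y)\Lambda_R(X)=\Lambda_A(Y\Lambda_\Xi(X))$.
\item[(b)] Let $R=(C-I)A$ with $C$ unitary. Then $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$, and if $Y(I-\Lambda_\Xi(X))=X$, then
\begin{equation}\label{eq:congruence}
(I-\Lambda_R(X))^*\,L_{CA}(Y)\,(I-\Lambda_R(X))=L_A(X).
\end{equation}
\item[(c)] If $A_1,\dots,A_g$ are linearly independent and $R_kR_j=\sum_s(\Xi_j)_{k,s}R_s$, then $\Xi$ is convexotonic.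
\item[(d)] If $\Xi$ is convexotonic and $Y(I-\Lambda_\Xi(X))=X$, then
\begin{equation}\label{eq:inverse}
(I+\Lambda_\Xi(Y))(I-\Lambda_\Xi(X))=I .
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both sides equal $\sum_{k,j,s}(\Xi_j)_{k,s}A_s\otimes Y_kX_j$.

(b) The first claim is the hypothesis multiplied on the left by $C-I$. Put $\Lambda=\Lambda_A(X)$ and $W=I-\Lambda_R(X)=I-(C-I)\Lambda$. By (a), $\Lambda_A(Y)W=\Lambda_A(Y(I-\Lambda_\Xi(X)))=\Lambda$. Since $W+C\Lambda=I+\Lambda$, the left side of \eqref{eq:congruence} is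
\[
W^*W+W^*C\Lambda+(C\Lambda)^*W=(W+C\Lambda)^*(W+C\Lambda)-\Lambda^*C^*C\Lambda=(I+\Lambda)^*(I+\Lambda)-\Lambda^*\Lambda=L_A(X).
\]

(c) Compute $A_iR_kR_j$ in two ways:
\[
\sum_t(\Xi_k\Xi_j)_{i,t}A_t=(A_iR_k)R_j=A_i(R_kR_j)=\sum_t\Big(\sum_s(\Xi_j)_{k,s}\Xi_s\Big)_{i,t}A_t .
\]

(d) Part (a) with $A=R=\Xi$ gives $\Lambda_\Xi(Y)(I-\Lambda_\Xi(X))=\Lambda_\Xi(X)$. Add $I-\Lambda_\Xi(X)$ to both sides.
\end{proof}

Part (c) with $A=R$ shows that structure matrices are convexotonic. Part (d) shows that the two convexotonic maps are inverse to each other: if $Y=p(X)$, then $q(Y)=Y(I-\Lambda_\Xi(X))=X$, and replacing $\Xi$ by the convexotonic tuple $-\Xi$ interchanges $p$ and $q$. The congruence \eqref{eq:congruence} is the reason why $p$ relates $\mathcal D_A$ to $\mathcal D_{CA}$. It remains to see that $p$ is defined on all of $\mathcal D_A$.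

\begin{proposition}\label{prop:converse}
Let $A\in M_d(\mathbb C)^g$, let $C$ be unitary, and suppose $A_k(C-I)A_j=\sum_s(\Xi_j)_{k,s}A_s$ for all $j,k$. If $\mathcal D_A$ and $\mathcal D_{CA}$ are bounded, then $\Xi$ is convexotonic and $\mathcal D_A,\mathcal D_{CA}$ are $p$-bianalytic for $p(x)=x(I-\Lambda_\Xi(x))^{-1}$.
\end{proposition}

\begin{proof}
Put $R=(C-I)A$. The $A_s$ are independent by Lemma~\ref{lem:convex}(c), so $\Xi$ is convexotonic by Lemma~\ref{lem:algebra}(b),(c). Let $X\in\operatorname{int}\mathcal D_A(n)$ and $\Lambda=\Lambda_A(X)$. If $(I-\Lambda_R(X))w=0$, then $(I+\Lambda)w=C\Lambda w$, so $\langle L_A(X)w,w\rangle=\|(I+\Lambda)w\|^2-\|\Lambda w\|^2=0$ and $w=0$. Hence $I-\Lambda_R(X)$ is invertible. If a row $Y$ satisfies $Y(I-\Lambda_\Xi(X))=0$, then $\Lambda_A(Y)(I-\Lambda_R(X))=0$ by Lemma~\ref{lem:algebra}(a), so $\Lambda_A(Y)=0$ and $Y=0$. Hence $I-\Lambda_\Xi(X)$ is invertible, and $p(X)\in\mathcal D_{CA}$ by \eqref{eq:congruence}.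

Now let $X\in\mathcal D_A(n)$ be arbitrary and $t\uparrow1$. By \eqref{eq:inverse}, $(I-\Lambda_\Xi(tX))^{-1}=I+\Lambda_\Xi(p(tX))$, which stays bounded because $\mathcal D_{CA}$ is bounded. So $I-\Lambda_\Xi(X)$ is invertible and $p(X)=\lim p(tX)\in\mathcal D_{CA}$. The tuples $X$ with $I-\Lambda_\Xi(X)$ invertible form a free domain on which $p$ is free analytic, so $p:\mathcal D_A\to\mathcal D_{CA}$. The data $(CA,C^*,-\Xi)$ satisfy the same hypotheses, because $(C^*-I)CA_j=-R_j$ and $CA_k(-R_j)=\sum_s(-\Xi_j)_{k,s}CA_s$. Hence $q:\mathcal D_{CA}\to\mathcal D_{C^*CA}=\mathcal D_A$, and $p$ and $q$ are inverse to each other.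
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(b)]
A zero summand contributes an identity block to $L$, and unitarily equivalent tuples have the same free spectrahedron. So $\mathcal D_{A'}=\bigcap_i\mathcal D_{A^i}=\mathcal D_A$ and, by \eqref{eq:blocks}, $\mathcal D_{CA'}=\bigcap_i\mathcal D_{B^{\sigma(i)}}=\mathcal D_B$. Apply Proposition~\ref{prop:converse} to $A'$ and $C$.
\end{proof}

\section{Free spectrahedra as sets of contractivity}\label{sec:S}

The function $L_A$ is not holomorphic, so it interacts poorly with the holomorphic map $p$. The following holomorphic function carries the same information. Where $I+\Lambda_A(X)$ is invertible, put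
\[
S_A(X)=(I+\Lambda_A(X))^{-1}\Lambda_A(X)=\Lambda_A(X)(I+\Lambda_A(X))^{-1}.
\]

\begin{lemma}\label{lem:S}
If $X\in\mathcal D_A$, then $I+\Lambda_A(X)$ is invertible. Wherever $S_A$ is defined, $I-S_A=(I+\Lambda_A)^{-1}$, $\Lambda_A=S_A(I-S_A)^{-1}$, and
\begin{equation}\label{eq:factor}
L_A=(I+\Lambda_A)(I-S_AS_A^*)(I+\Lambda_A)^* .
\end{equation}
Hence $X\in\mathcal D_A$ if and only if $S_A(X)$ is defined and $\|S_A(X)\|\le1$, and a point $X\in\mathcal D_A$ is interior if and only if $\|S_A(X)\|<1$.
\end{lemma}

\begin{proof}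
For $X\in\mathcal D_A$ we have $\operatorname{Re}(I+\Lambda_A(X))=\frac12(I+L_A(X))\succ0$, and a matrix with positive definite real part has no kernel. The right side of \eqref{eq:factor} is $(I+\Lambda_A)(I+\Lambda_A)^*-\Lambda_A\Lambda_A^*=L_A$.
\end{proof}

A map $p$ with $p(0)=0$ therefore carries $\mathcal D_A$ into $\mathcal D_B$, boundary to boundary, when $\|S_B(p(X))\|=\|S_A(X)\|$. The simplest way for this to hold is $S_B\circ p=PS_AQ$ with constant unitaries $P,Q$; replacing $B$ by $QBQ^*$ turns it into $S_B\circ p=CS_A$ with $C=QP$. One would guess that there is no other way. The next proposition shows that this guess leads exactly to convexotonic maps.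

\begin{proposition}\label{prop:StoXi}
Let $A,B\in M_d(\mathbb C)^g$ with $\mathcal D_A$ bounded, let $p:\mathcal D_A\to\mathcal D_B$ satisfy $p(0)=0$ and $Dp(0)=I$ at level $1$, and let $C$ be a unitary with $S_B(p(X))=CS_A(X)$ for all $n$ and $X\in\operatorname{int}\mathcal D_A(n)$. Then $B=CA$, there is a convexotonic $\Xi$ with $A_k(C-I)A_j=\sum_s(\Xi_j)_{k,s}A_s$ for all $j,k$, and for every $X\in\mathcal D_A$ the matrix $I-\Lambda_\Xi(X)$ is invertible and $p(X)=X(I-\Lambda_\Xi(X))^{-1}$.
\end{proposition}

\begin{proof}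
Put $R=(C-I)A$ and let $X$ be interior. The matrix $I-CS_A(X)=I-S_B(p(X))$ is invertible by Lemma~\ref{lem:S}, and
\[
I-CS_A=\big(I+\Lambda_A-C\Lambda_A\big)(I+\Lambda_A)^{-1}=(I-\Lambda_R)(I+\Lambda_A)^{-1}.
\]
So $I-\Lambda_R(X)$ is invertible, and $\Lambda_B(p(X))=CS_A(I-CS_A)^{-1}=C\Lambda_A(X)(I-\Lambda_R(X))^{-1}$. The derivative at $0$, at level $1$, gives $B_k=CA_k$ for all $k$. Canceling $C$,
\begin{equation}\label{eq:six}
\Lambda_A(p(X))=\Lambda_A(X)(I-\Lambda_R(X))^{-1},\qquad X\in\operatorname{int}\mathcal D_A(n).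
\end{equation}
The left side takes values in $\operatorname{span}\{A_s\}\otimes M_n$, and this forces an algebraic condition on the right side. Fix any $X$, expand $p(tX)=\sum_{\nu\ge1}t^\nu p_\nu(X)$ for small $t$, and compare the coefficients of $t^2$ in \eqref{eq:six}:
\[
\sum_sA_s\otimes p_2^s(X)=\sum_{k,j}A_kR_j\otimes X_kX_j .
\]
Choose $X$ on the space with orthonormal basis $f_\emptyset,f_j,f_{kj}$ $(1\le j,k\le g)$ by $X_jf_\emptyset=f_j$, $X_kf_j=f_{kj}$, $X_kf_{lj}=0$. Applying the functional $T\mapsto\langle Tf_\emptyset,f_{kj}\rangle$ to the second tensor factor gives $A_kR_j=\sum_s(\Xi_j)_{k,s}A_s$ with $(\Xi_j)_{k,s}=\langle p_2^s(X)f_\emptyset,f_{kj}\rangle$. The $A_s$ are independent because $\mathcal D_A$ is bounded, so $\Xi$ is convexotonic by Lemma~\ref{lem:algebra}(b),(c).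

By Lemma~\ref{lem:algebra}(a) and \eqref{eq:six}, $\Lambda_A\big(p(X)(I-\Lambda_\Xi(X))\big)=\Lambda_A(p(X))(I-\Lambda_R(X))=\Lambda_A(X)$. By independence, $p(X)(I-\Lambda_\Xi(X))=X$ on the interior, and by continuity on $\mathcal D_A$. Then \eqref{eq:inverse} shows that $I-\Lambda_\Xi(X)$ is invertible.
\end{proof}

\begin{example}\label{ex:mobius}
Let $g=1$, $A=E_{12}$, $0<|\xi|<1$, $\gamma=\sqrt{1-|\xi|^2}$, and
\[
C=\begin{pmatrix}\gamma&-\bar\xi\\ \xi&\gamma\end{pmatrix},\qquad CA=\begin{pmatrix}0&\gamma\\0&\xi\end{pmatrix},\qquad R=(C-I)A=\begin{pmatrix}0&\gamma-1\\0&\xi\end{pmatrix}.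
\]
Then $R\neq0$, $R^2=\xi R$ and $AR=\xi A$, so $(\mathcal D_A,\mathcal D_{CA})$ is a spectrahedral pair for $\mathcal R=\mathbb CR$, with $p(x)=x(1-\xi x)^{-1}$. By a Schur complement, $L_{CA}(Y)\succeq0$ means $I+\xi Y+\bar\xi Y^*-\gamma^2Y^*Y\succeq0$, that is, $\|\gamma^2Y-\bar\xi\|\le1$; and $\gamma^2p(x)-\bar\xi=(x-\bar\xi)(1-\xi x)^{-1}$. So $p$ is a M\"obius map of the free disc, followed by the affine map that normalizes it at $0$. Here $S_A(X)=A\otimes X$ and $S_{CA}(Y)=CA\otimes Y(I+\xi Y)^{-1}$, so that $S_{CA}\circ p=CS_A$. For $\xi=0$ the formula gives $C=I$ and $R=0$, which is not a basis of a one-dimensional algebra; the choice $C=\operatorname{diag}(-1,1)$, with $R=-2E_{12}$ and $AR=0$, gives a pair for $p=\mathrm{id}$.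
\end{example}

\section{The method on the free disc}\label{sec:disc}

Let $p$ be bianalytic from the free disc onto itself with $p(0)=0$. We show that $p(X)=\eta X$ with $|\eta|=1$, by an argument that looks at a single boundary point and contains the main steps of the general proof. We use two facts from Lemma~\ref{lem:bianalytic}: $p$ preserves the interior and the boundary, and for $T$ close to a given contraction, $T$ is a contraction if and only if $p(T)$ is.

Fix $\omega$ with $|\omega|=1$, so $|p(\omega)|=1$. For $|z|<1$, $\sigma>0$ and small $\varepsilon>0$ let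
\[
T=\begin{pmatrix}z&\varepsilon\\0&w\end{pmatrix},\qquad w=(1-s)\omega,\qquad s=\sigma\varepsilon^2 .
\]
Conjugating $\operatorname{diag}(z,w)$ by $\left(\begin{smallmatrix}1&\varepsilon/(w-z)\\0&1\end{smallmatrix}\right)$ gives $T$. Hence $p(T)$ is upper triangular with diagonal $p(z),p(w)$ and corner $\varepsilon\frac{p(z)-p(w)}{z-w}$. As $\varepsilon\to0$ the quotient tends to $\psi(z)=\frac{p(z)-p(\omega)}{z-\omega}$, which is holomorphic and has no zero in the open disc.

\emph{Comparison.} The determinant of $I-T^*T$ shows that $\left(\begin{smallmatrix}z&t\\0&w\end{smallmatrix}\right)$ with $|z|<1$ is a contraction if and only if $|t|^2\le(1-|z|^2)(1-|w|^2)$. Here $1-|w|^2=2s+O(s^2)$, and $1-|p(w)|^2=2\kappa s+O(s^2)$ with $\kappa=\operatorname{Re}\big(\omega p'(\omega)\overline{p(\omega)}\big)$. So for small $\varepsilon$ the matrix $T$ is a contraction if $2\sigma>(1-|z|^2)^{-1}$ and is not one if $2\sigma<(1-|z|^2)^{-1}$, while $p(T)$ is a contraction if $2\sigma\kappa>|\psi(z)|^2(1-|p(z)|^2)^{-1}$ and is not one if the reverse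 strict inequality holds. Since $T\to\operatorname{diag}(z,\omega)$, the two thresholds for $\sigma$ coincide:
\[
\kappa\,(1-|p(z)|^2)=|\psi(z)|^2(1-|z|^2).
\]
The scaling $s\sim\varepsilon^2$ is the one at which moving inward from $\omega$ balances the corner entry.

\emph{Polarization.} We recall a fact that is used again later. If $\mathcal V\subseteq\mathbb C^N$ is open and connected and $F(X,W)$ is holomorphic in $X\in\mathcal V$, antiholomorphic in $W\in\mathcal V$, and zero for $X=W$, then $F=0$. Indeed, the derivatives $\partial^a\bar\partial^b$ of $X\mapsto F(X,X)$ at a point give all Taylor coefficients of the holomorphic function $(X,W)\mapsto F(X,\overline W)$ there, and the identity theorem applies. Therefore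
\[
\kappa\,(1-p(z)\overline{p(y)})=\psi(z)\overline{\psi(y)}\,(1-z\bar y),\qquad|z|,|y|<1 .
\]

\emph{Rigidity.} At $y=0$ this reads $\kappa=\psi(z)\overline{\psi(0)}$. So the unknown factor $\psi$ is a nonzero constant with $|\psi|^2=\kappa$, and $p(z)\overline{p(y)}=z\bar y$. Fixing $y\ne0$ gives $p(z)=\eta z$, and then $|\eta|=1$. Direct sums and similarities give $p(X)=\eta X$ for diagonalizable strict contractions $X$, which are dense.

In general $z$ and $p(z)$ are replaced by $S_A(Z)$ and $S_B(p(Z))$, the corner by a rectangular tuple $\varepsilon G$, and $\omega$ by a boundary point $\Omega$. Two new difficulties appear. The threshold is a single number only if $L_A(\Omega)$ and $L_B(p(\Omega))$ both have one-dimensional kernels, and the comparison sees a whole block of $A$ only if the kernel vector has full rank in that block. Section~\ref{sec:generic} produces such points.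

\section{Free calculus and reductions}\label{sec:calculus}

\begin{lemma}\label{lem:triangular}
Let $p$ be a free analytic map on a free domain $\mathcal U$.
\begin{itemize}
\item[(a)] If $T,X\in\mathcal U$ and $T_j\Gamma=\Gamma X_j$ for all $j$, then $p(T)\Gamma=\Gamma p(X)$.
\item[(b)] For $Z\in\mathcal U(n')$, $X\in\mathcal U(n)$, $G\in M_{n'\times n}(\mathbb C)^g$ let $\Delta p(Z,X)[G]$ be the $(1,2)$ block of $Dp(Z\oplus X)\left[\begin{smallmatrix}0&G\\0&0\end{smallmatrix}\right]$. It is linear in $G$ and holomorphic in $(Z,X)$, and the other three blocks vanish. Given $Z_0,X_0\in\mathcal U$ there is $r>0$ such that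
\[
p\begin{pmatrix}Z&G\\0&X\end{pmatrix}=\begin{pmatrix}p(Z)&\Delta p(Z,X)[G]\\0&p(X)\end{pmatrix}\quad\text{if }\|Z-Z_0\|,\|X-X_0\|,\|G\|<r .
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Conjugation by $\left(\begin{smallmatrix}I&\Gamma\\0&I\end{smallmatrix}\right)$ changes $T\oplus X$ only by placing $\Gamma X-T\Gamma=0$ in the corner. So it fixes $T\oplus X$, hence fixes $p(T)\oplus p(X)$, which means $\Gamma p(X)-p(T)\Gamma=0$.

(b) Linearity and holomorphy hold for $Dp$. Choose $r$ so that $Z$, $X$ and $T_c=\left(\begin{smallmatrix}Z&cG\\0&X\end{smallmatrix}\right)$, $0\le c\le1$, lie in $\mathcal U$ under the stated bounds. Part (a), applied to $T_c\left(\begin{smallmatrix}I\\0\end{smallmatrix}\right)=\left(\begin{smallmatrix}I\\0\end{smallmatrix}\right)Z$ and $X(0\ \ I)=(0\ \ I)T_c$, shows that $p(T_c)$ is block upper triangular with diagonal blocks $p(Z),p(X)$. For $c>0$, $T_c$ is the conjugate of $T_1$ by $\operatorname{diag}(cI,I)$, so the corner of $p(T_c)$ is $c$ times the corner of $p(T_1)$. Differentiating $p(T_c)$ at $c=0$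 gives the formula and the vanishing of the three blocks.
\end{proof}

\begin{lemma}\label{lem:bianalytic}
Let $\mathcal D_A,\mathcal D_B$ be $p$-bianalytic with inverse $q$, and let $\mathcal D_A$ be bounded.
\begin{itemize}
\item[(a)] $\mathcal D_B$ is bounded.
\item[(b)] $q\circ p=\mathrm{id}$ near each point of $\mathcal D_A(n)$, and $p\circ q=\mathrm{id}$ near each point of $\mathcal D_B(n)$.
\item[(c)] $Dp(X)$ is invertible for $X\in\mathcal D_A$, and $\Delta p(Z,X)$ is a bijection of $M_{n'\times n}(\mathbb C)^g$ for $Z\in\mathcal D_A(n')$, $X\in\mathcal D_A(n)$.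
\item[(d)] For $T$ near a given point of $\mathcal D_A(n)$, $T\in\mathcal D_A$ if and only if $p(T)\in\mathcal D_B$.
\item[(e)] $p:\mathcal D_A(n)\to\mathcal D_B(n)$ is a homeomorphism that maps interior onto interior and boundary onto boundary.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $\mathcal D_B(1)=p(\mathcal D_A(1))$ is compact, say bounded by $K$. For $Y\in\mathcal D_B(n)$ and a unit vector $h$, the compression $(\langle Y_jh,h\rangle)_j$ lies in $\mathcal D_B(1)$. So the real and imaginary parts of $Y_j$ have norm at most $K$, and $\|Y_j\|\le2K$.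

(b) On a small ball around $X\in\mathcal D_A(n)$ the map $q\circ p$ is defined and holomorphic, since the domains of $p$ and $q$ are open and contain $X$ and $p(X)$. The ball meets $\operatorname{int}\mathcal D_A(n)$ in a nonempty open set, on which $q\circ p=\mathrm{id}$. The identity theorem applies. The same argument works for $p\circ q$.

(c) By (b) and the chain rule, $Dq(p(X))\,Dp(X)=I$. At the point $Z\oplus X$, applied to $\left(\begin{smallmatrix}0&G\\0&0\end{smallmatrix}\right)$, this gives $\Delta q(p(Z),p(X))\big[\Delta p(Z,X)[G]\big]=G$ by Lemma~\ref{lem:triangular}(b). An injective linear map of a finite-dimensional space to itself is bijective.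

(d) If $p(T)\in\mathcal D_B$, then $T=q(p(T))\in\mathcal D_A$ by (b).

(e) The maps $p$ and $q$ are continuous and inverse to each other. By (c) and the inverse function theorem, $p$ maps a neighborhood of an interior point onto a neighborhood of its image, so interior points go to interior points. The same holds for $q$.
\end{proof}

\subsection*{Normalization}
Let $\lambda$ be affine linear with $0\in\operatorname{int}\lambda(\mathcal D_A(1))$, and let $a=\lambda^{-1}(0)$. Then $a$ is an interior point, so $P=L_A(a)\succ0$. Since $\lambda^{-1}(Y)_j=a_jI+\sum_iN_{ij}Y_i$ for a matrix $N$, we have $L_A(\lambda^{-1}(Y))=P\otimes I+\Lambda_{\hat A}(Y)+\Lambda_{\hat A}(Y)^*$ with $\hat A_i=\sum_jN_{ij}A_j$. Hence $\lambda(\mathcal D_A)$ is the free spectrahedron of $P^{-1/2}\hat AP^{-1/2}$. Affine linear maps are invertible free analytic maps defined everywhere, so in Theorem~\ref{thm:main} we may replace $p$ by $p\circ\lambda^{-1}$ and $A$ by this tuple, and take $\lambda=\mathrm{id}$. Next, $b=p(0)$ lies in $\operatorname{int}\mathcal D_B(1)$,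 and at level $1$ the derivative $Dp(0)$ is $x\mapsto x\ell$ with $\ell$ invertible, by Lemma~\ref{lem:bianalytic}. The affine linear map $\mu(y)=(y-b)\ell^{-1}$ has $0\in\operatorname{int}\mu(\mathcal D_B(1))$, so $\mu(\mathcal D_B)$ is a free spectrahedron. Replacing $p$ by $\mu\circ p$ we obtain $p(0)=0$ and $Dp(0)=I$ at level $1$. Then also $q(0)=0$ and $Dq(0)=I$ at level $1$, and $p(0_n)=q(0_n)=0_n$ by direct sums.

\subsection*{Blocks}
The orthogonal complement of a reducing subspace is reducing, so $A$ is unitarily equivalent to a direct sum of irreducible tuples, and $\mathcal D_A$ is the intersection of their free spectrahedra. Keep a minimal subfamily $A^1,\dots,A^m$ with $\mathcal D_A=\bigcap_i\mathcal D_{A^i}$. It is nonempty since $\mathcal D_A$ is bounded, and non-redundant by minimality. Theorem~\ref{thm:main} concerns only the sets, so we may replace $A$ by $\bigoplus_iA^i$, and do the same for $B$. We write $\mathcal H_i\subseteq\mathbb C^d$ and $\mathcal K_j\subseteq\mathbb C^e$ for the subspaces on which $A^i$ and $B^j$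 act.

\begin{lemma}\label{lem:blocks}
Let $A=\bigoplus_{i=1}^mA^i$ have irreducible, non-redundant blocks.
\begin{itemize}
\item[(a)] The blocks are nonzero, and the subspaces that reduce $A$ are exactly the sums of some of the $\mathcal H_i$.
\item[(b)] Let $\mathcal O_i(n)=\{X\in\partial\mathcal D_A(n):L_{A^k}(X)\succ0\text{ for all }k\ne i\}$. These sets are relatively open in $\partial\mathcal D_A(n)$, not all empty, and $X\in\mathcal O_i(n)$ implies $X\oplus0_N\in\mathcal O_i(n+N)$.
\end{itemize}
\end{lemma}

\begin{proof}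
(a) A zero block is redundant, and so is a block unitarily equivalent to another one. By Schur's lemma a matrix commuting with an irreducible tuple and its adjoints is scalar. Let $T$ commute with all $A_j$ and $A_j^*$. Its block $T_{ik}$ intertwines $A^k$ with $A^i$ and $(A^k)^*$ with $(A^i)^*$, so $T_{ik}^*T_{ik}$ and $T_{ik}T_{ik}^*$ are scalar, and $T_{ik}$ is zero or a multiple of a unitary equivalence. Hence $T=\bigoplus_it_iI$. Apply this to the projection onto a reducing subspace.

(b) Openness is immediate from the definition, and $L(X\oplus0_N)=L(X)\oplus I$ gives the last claim. Take $X\in\bigcap_{k\ne i}\mathcal D_{A^k}(n)$ outside $\mathcal D_{A^i}(n)$, and let $t<1$ be the largest number in $[0,1]$ with $tX\in\mathcal D_{A^i}(n)$. Then $L_{A^i}(tX)\succeq0$ is singular, and $L_{A^k}(tX)\succ0$ for $k\neq i$ by Lemma~\ref{lem:convex}(b). So $tX\in\mathcal O_i(n)$.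
\end{proof}

\emph{Standing assumptions for Sections~\ref{sec:generic}--\ref{sec:separation}:} those of Theorem~\ref{thm:structure}(a). They are symmetric in $(A,p)$ and $(B,q)$.

\section{Generic boundary points}\label{sec:generic}

A point $Y\in\partial\mathcal D_B(n)$ is \emph{generic for the block $j$} if $\ker L_B(Y)=\mathbb Cv$ with $\operatorname{ran}v=\mathcal K_j$; thus $v\in\mathcal K_j\otimes\mathbb C^n$ has rank $e_j$. This requires $n\ge e_j$. In the free disc no scalar point is generic, while $Y=E_{12}$ is: the kernel of $\left(\begin{smallmatrix}I&Y\\Y^*&I\end{smallmatrix}\right)$ is spanned by the vector with components $-\epsilon_1$ and $\epsilon_2$, where $\epsilon_1,\epsilon_2$ is the standard basis of $\mathbb C^2$, and this vector has rank $2$.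

We need a point $\Omega$ that is generic for $A$ while $p(\Omega)$ is generic for $B$. Since $p$ is unknown, we show that generic points exist in every family of the following kind. An \emph{open boundary family} for $B$ is a sequence of relatively open sets $\mathcal O(n)\subseteq\partial\mathcal D_B(n)$, not all empty, such that $Y\in\mathcal O(n)$ implies $Y\oplus0_N\in\mathcal O(n+N)$.

We use two semicontinuity facts. The rank of a matrix does not drop under small perturbations. If $F_0\succeq0$ has a kernel of dimension $k$, then for Hermitian $F$ near $F_0$ the spectral projection of $F$ for the eigenvalues near $0$ has rank $k$ and depends continuously on $F$; so $\dim\ker F\le k$, and along those $F\to F_0$ with $\dim\ker F=k$ the projection onto $\ker F$ converges to the projection onto $\ker F_0$.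

\begin{lemma}\label{lem:generic}
Every open boundary family for $B$ contains a point that is generic for some block.
\end{lemma}

\begin{proof}
The argument is extremal: first minimize the dimension of the kernel, then maximize the rank. Let $k\ge1$ be the minimum of $\dim\ker L_B(Y)$ over all $n$ and $Y\in\mathcal O(n)$, and let $\mathcal O_k(n)$ be the set where it is attained. Then $\mathcal O_k$ is again an open boundary family, by the semicontinuity of $\dim\ker$ and by $L_B(Y\oplus0_N)=L_B(Y)\oplus I$, and on $\mathcal O_k(n)$ the kernel projection is continuous. Let $r\ge1$ be the largest rank of a vector in $\ker L_B(Y)$ over all $n$ and $Y\in\mathcal O_k(n)$.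

\emph{Step 1. If $Y\in\mathcal O_k(n)$ and $v\in\ker L_B(Y)$ has rank $r$, then $\operatorname{ran}v$ reduces $B$.} The idea is to double the level and perturb so that the kernel vector acquires the columns of $B_jv$. Let $G_j=I_n$ and $G_l=0$ for $l\ne j$, let $Y_\varepsilon=\left(\begin{smallmatrix}Y&0\\ \varepsilon G&0\end{smallmatrix}\right)$, and let $c_\varepsilon=c(Y_\varepsilon)$ as in Lemma~\ref{lem:convex}(c). Then $c_\varepsilon\to c(Y\oplus0_n)=1$, so the boundary point $c_\varepsilon Y_\varepsilon$ lies in $\mathcal O_k(2n)$ for small $\varepsilon>0$, and there are $(v^1_\varepsilon,v^2_\varepsilon)\to(v,0)$ in the kernel of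
\[
L_B(c_\varepsilon Y_\varepsilon)=\begin{pmatrix}L_B(c_\varepsilon Y)&c_\varepsilon\varepsilon B_j^*\\c_\varepsilon\varepsilon B_j&I\end{pmatrix}.
\]
The second row gives $v_\varepsilon^2=-c_\varepsilon\varepsilon B_jv^1_\varepsilon$. Hence $r\ge\operatorname{rank}[v^1_\varepsilon\ \ v^2_\varepsilon]=\operatorname{rank}[v^1_\varepsilon\ \ B_jv^1_\varepsilon]\ge\operatorname{rank}[v\ \ B_jv]$ for small $\varepsilon$, which means $B_j\operatorname{ran}v\subseteq\operatorname{ran}v$. Placing $\varepsilon G$ in the upper right corner instead interchanges $B_j$ and $B_j^*$ in the display and gives $B_j^*\operatorname{ran}v\subseteq\operatorname{ran}v$.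

Now fix $Y\in\mathcal O_k(n)$ whose kernel $\mathcal N=\ker L_B(Y)$ contains a vector $v$ of rank $r$, and put $E=\operatorname{ran}v$.

\emph{Step 2. If $w,w'\in\mathcal N$ are orthogonal, then $w'^*B_jw=0$ for all $j$.} The point is that the whole kernel survives every perturbation within the boundary, so all small eigenvalues move at the same rate. Let $G\in M_n(\mathbb C)^g$, $H=\Lambda_B(G)+\Lambda_B(G)^*$ and $c_t=c(Y+tG)$. For small real $t\ne0$ we have $c_t(Y+tG)\in\mathcal O_k(n)$ and
\[
L_B(c_t(Y+tG))=(1-c_t)I+c_tL_B(Y)+c_ttH .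
\]
For $w\in\mathcal N$ choose $w_t\to w$ in the kernel of this matrix. Pairing with $w'\in\mathcal N$ removes the middle term:
\[
\frac{c_t-1}{c_tt}\,\langle w_t,w'\rangle=\langle Hw_t,w'\rangle .
\]
Taking $w=w'$ a unit vector shows that $\frac{c_t-1}{c_tt}$ has a finite limit as $t\to0$. For orthogonal $w,w'$ the left side therefore tends to $0$, so $\langle Hw,w'\rangle=0$. Replacing $G$ by $iG$ gives $\langle(\Lambda_B(G)-\Lambda_B(G)^*)w,w'\rangle=0$. Adding, $0=\langle\Lambda_B(G)w,w'\rangle=\sum_j\operatorname{tr}(w'^*B_jwG_j^T)$ for all $G$.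

\emph{Step 3. $k=1$.} Let $w\in\mathcal N$ be orthogonal to $v$, and let $P_E$ be the projection onto $E$. For small $t\ne0$ the matrix $P_E(v+tw)$ has rank $r$, so $v+tw$ has rank exactly $r$, and $F=\operatorname{ran}(v+tw)$ reduces $B$ by Step 1. By Lemma~\ref{lem:blocks}(a) both $E$ and $F$ are sums of block subspaces, so $P_EF=E\cap F$. This space has dimension $r=\dim E=\dim F$, so $F=E$ and $\operatorname{ran}w\subseteq E$. By Step 2, $v^*B_jw=0$ and $v^*B_j^*w=(w^*B_jv)^*=0$. The columns of $B_jw$ and $B_j^*w$ lie in $E$ and are orthogonal to $\operatorname{ran}v=E$, so $B_jw=B_j^*w=0$. Then $0=L_B(Y)w=w$.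

Finally, $\mathbb Cv=\mathcal N=\bigoplus_j\ker L_{B^j}(Y)$, so $\operatorname{ran}v$ lies in one $\mathcal K_j$. It is a nonzero reducing subspace, hence equals $\mathcal K_j$.
\end{proof}

\begin{corollary}\label{cor:generic}
For each $i$ there are $j$, $n$ and $\Omega\in\partial\mathcal D_A(n)$ such that $\Omega$ is generic for the block $i$ of $A$ and $p(\Omega)$ is generic for the block $j$ of $B$.
\end{corollary}

\begin{proof}
On the open boundary family $\mathcal O_i$ of Lemma~\ref{lem:blocks}(b) the kernel of $L_A$ lies in $\mathcal H_i\otimes\mathbb C^n$. So Lemma~\ref{lem:generic}, applied to $A$, gives a point generic for the block $i$. Let $\mathcal S_i(n)$ be the set of such points in $\mathcal O_i(n)$. At nearby points of $\mathcal O_i(n)$ the kernel is still one-dimensional and varies continuously, so its rank stays $d_i$; and $u$ becomes $[u\ \ 0]$ under $X\mapsto X\oplus0_N$. Thus $\mathcal S_i$ is an open boundary family for $A$. By Lemma~\ref{lem:bianalytic}(e) and $p(X\oplus0_N)=p(X)\oplus0_N$, the sets $p(\mathcal S_i(n))$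 form an open boundary family for $B$. Apply Lemma~\ref{lem:generic} again.
\end{proof}

\section{Comparison at a generic boundary point}\label{sec:comparison}

Fix $i,j,n,\Omega$ as in Corollary~\ref{cor:generic}, write $\alpha=A^i$ and $\beta=B^j$, and let $u$ and $v$ be unit vectors spanning $\ker L_A(\Omega)$ and $\ker L_B(p(\Omega))$. The threshold computation of Section~\ref{sec:disc} is replaced by the following.

\begin{lemma}\label{lem:threshold}
Let $F_0\succeq0$ have kernel $\mathbb Cu$, $\|u\|=1$. Let $F_\varepsilon$ be Hermitian with $F_\varepsilon=F_0+O(\varepsilon^2)$ and $\langle F_\varepsilon u,u\rangle=\nu\varepsilon^2+o(\varepsilon^2)$. For small $\varepsilon>0$, $F_\varepsilon\succeq0$ if $\nu>0$, and $F_\varepsilon\not\succeq0$ if $\nu<0$.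
\end{lemma}

\begin{proof}
For $\nu<0$ test with $u$. For $\nu>0$ decompose along $u^\perp\oplus\mathbb Cu$. The first diagonal block is bounded below by a positive constant, and the off-diagonal block is $O(\varepsilon^2)$ because $F_0u=0$. The Schur complement is $\nu\varepsilon^2+o(\varepsilon^2)-O(\varepsilon^4)>0$.
\end{proof}

For $Z\in\operatorname{int}\mathcal D_A(n')$ and $G\in M_{n'\times n}(\mathbb C)^g$, with $n'$ arbitrary, put $\Delta=\Delta p(Z,\Omega)[G]$ and
\[
a=\langle L_A(Z)^{-1}\Lambda_A(G)u,\Lambda_A(G)u\rangle,\qquad b=\langle L_B(p(Z))^{-1}\Lambda_B(\Delta)v,\Lambda_B(\Delta)v\rangle .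
\]
Both $L_A(Z)$ and $L_B(p(Z))$ are positive definite, the second by Lemma~\ref{lem:bianalytic}(e), so $a,b\ge0$.

\begin{lemma}\label{lem:comparison}
Let $\kappa=-2\operatorname{Re}\langle\Lambda_B(Dp(\Omega)[\Omega])v,v\rangle$. Then $\kappa>0$, and $b=\kappa a$ for all $n',Z,G$.
\end{lemma}

\begin{proof}
For $\sigma>0$ put $s=\sigma\varepsilon^2$, $\Omega_s=(1-s)\Omega$ and $T=\left(\begin{smallmatrix}Z&\varepsilon G\\0&\Omega_s\end{smallmatrix}\right)$. Then
\[
L_A(T)=\begin{pmatrix}L_A(Z)&\varepsilon\Lambda_A(G)\\ \varepsilon\Lambda_A(G)^*&L_A(\Omega_s)\end{pmatrix},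
\]
so $T\in\mathcal D_A$ if and only if $(1-s)L_A(\Omega)+sI-\varepsilon^2\Lambda_A(G)^*L_A(Z)^{-1}\Lambda_A(G)\succeq0$. Lemma~\ref{lem:threshold} applies with $F_0=L_A(\Omega)$ and $\nu=\sigma-a$.

For small $\varepsilon$, Lemma~\ref{lem:triangular}(b) gives $p(T)=\left(\begin{smallmatrix}p(Z)&\varepsilon\Delta_s\\0&p(\Omega_s)\end{smallmatrix}\right)$ with $\Delta_s=\Delta p(Z,\Omega_s)[G]\to\Delta$. So $p(T)\in\mathcal D_B$ if and only if
\[
L_B(p(\Omega_s))-\varepsilon^2\Lambda_B(\Delta_s)^*L_B(p(Z))^{-1}\Lambda_B(\Delta_s)\succeq0 .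
\]
Since $p$ is holomorphic near $\Omega$, $p(\Omega_s)=p(\Omega)-sDp(\Omega)[\Omega]+O(s^2)$. Hence $L_B(p(\Omega_s))=L_B(p(\Omega))+O(s)$ and $\langle L_B(p(\Omega_s))v,v\rangle=\kappa s+O(s^2)$. Lemma~\ref{lem:threshold} applies with $F_0=L_B(p(\Omega))$ and $\nu=\sigma\kappa-b$.

As $T\to Z\oplus\Omega\in\mathcal D_A$, Lemma~\ref{lem:bianalytic}(d) says that for small $\varepsilon$, $T\in\mathcal D_A$ if and only if $p(T)\in\mathcal D_B$. So $\sigma>a$ implies $\sigma\kappa\ge b$, and $\sigma\downarrow a$ gives $\kappa a\ge b$. If $a>0$, then $0<\sigma<a$ implies $\sigma\kappa\le b$, and $\sigma\uparrow a$ gives $\kappa a\le b$. If $a=0$, then $0\ge b\ge0$. Thus $b=\kappa a$. Finally $\beta_lv\ne0$ for some $l$, because $\beta\neq0$ and $\operatorname{ran}v=\mathcal K_j$. So $\Lambda_B(\Delta)v=\sum_l\beta_lv\Delta_l^T\ne0$ for some $\Delta$, and every $\Delta$ occurs by Lemma~\ref{lem:bianalytic}(c). For it $b>0$, which forces $\kappa>0$.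
\end{proof}

Replace $v$ by $\kappa^{-1/2}v$, so that $b=a$. Since $u$ and $v$ lie in single blocks and all operators are block diagonal, $A$ and $B$ may be replaced by $\alpha$ and $\beta$ in the formulas for $a$ and $b$. Now the rank conditions enter. As $u$ has full row rank $d_i$, the matrices $uG_k^T$ run through all $d_i\times n'$ matrices, so the vectors $\Lambda_\alpha(G)u=\sum_k\alpha_kuG_k^T$ fill $\operatorname{ran}\alpha\otimes\mathbb C^{n'}$. In the same way the vectors $\Lambda_\beta(\Delta)v$ fill $\operatorname{ran}\beta\otimes\mathbb C^{n'}$. Define the analogue of the difference quotient $\psi$ by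
\[
\Psi(Z):\operatorname{ran}\alpha\otimes\mathbb C^{n'}\to\operatorname{ran}\beta\otimes\mathbb C^{n'},\qquad\Psi(Z)\Lambda_\alpha(G)u=\Lambda_\beta\big(\Delta p(Z,\Omega)[G]\big)v .
\]
It is well defined and injective because $\Lambda_\alpha(G)u=0\iff a=0\iff b=0\iff\Lambda_\beta(\Delta)v=0$, and surjective because $\Delta p(Z,\Omega)$ is. It is holomorphic in $Z\in\operatorname{int}\mathcal D_A(n')$, as one sees by inserting a fixed linear right inverse of $G\mapsto\Lambda_\alpha(G)u$. For a tuple $E$ let $J_E$ and $K_E$ be the inclusions of $\operatorname{ran}E$ and $\operatorname{ran}E^*$ into the ambient space. An operator on a complex Hilbert space is determined by its quadratic form, so $a=b$ says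
\begin{equation}\label{eq:three}
J_\alpha^*L_\alpha(Z)^{-1}J_\alpha=\Psi(Z)^*J_\beta^*L_\beta(p(Z))^{-1}J_\beta\Psi(Z),\qquad Z\in\operatorname{int}\mathcal D_A(n').
\end{equation}

To obtain unitaries that do not depend on the level we need the form of $\Psi$ at the origin.

\begin{lemma}\label{lem:Psi0}
$\Psi(0_{n'})=\Psi(0_1)\otimes I_{n'}$ for all $n'$.
\end{lemma}

\begin{proof}
Let $h\in\mathbb C^{n'}$ be a column, $G\in M_{1\times n}(\mathbb C)^g$ and $\Gamma=h\oplus I_n$. Then $\left(\begin{smallmatrix}0_{n'}&hG\\0&\Omega\end{smallmatrix}\right)\Gamma=\Gamma\left(\begin{smallmatrix}0_1&G\\0&\Omega\end{smallmatrix}\right)$. For small $G$, Lemma~\ref{lem:triangular} gives $\Delta p(0_{n'},\Omega)[hG]=h\,\Delta p(0_1,\Omega)[G]$, and by linearity this holds for all $G$. With $\zeta=\Lambda_\alpha(G)u\in\operatorname{ran}\alpha$ we have $\Lambda_\alpha(hG)u=\zeta\otimes h$, so $\Psi(0_{n'})(\zeta\otimes h)=\Psi(0_1)\zeta\otimes h$.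
\end{proof}

\section{Rigidity}\label{sec:rigidity}

The identity \eqref{eq:three} only involves the compressions of $L^{-1}$ to the range spaces. These compressions still determine $S$, for the following reason. For a tuple $E$ and $X\in\mathcal D_E(n)$ put $s_E(X)=J_E^*S_E(X)K_E$. The two formulas for $S_E$ show that its range lies in $\operatorname{ran}E\otimes\mathbb C^n$ and that it vanishes on $(\operatorname{ran}E^*)^\perp\otimes\mathbb C^n=\bigcap_k\ker E_k\otimes\mathbb C^n$. Hence
\[
S_E=J_Es_EK_E^*,\qquad\|S_E\|=\|s_E\|,\qquad S_ES_E^*=J_Es_Es_E^*J_E^* .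
\]
The invertible matrix $I+\Lambda_E(X)$ maps $\operatorname{ran}E\otimes\mathbb C^n$ into, hence onto, itself. So $(I+\Lambda_E)^{-1}J_E=J_E\theta_E$ with $\theta_E$ invertible, holomorphic on the interior, and $\theta_E(0)=I$. Inverting \eqref{eq:factor} and compressing,
\begin{equation}\label{eq:compress}
J_E^*L_E^{-1}J_E=\theta_E^*\,J_E^*(I-S_ES_E^*)^{-1}J_E\,\theta_E=\theta_E^*(I-s_Es_E^*)^{-1}\theta_E\qquad\text{on }\operatorname{int}\mathcal D_E .
\end{equation}

\begin{proposition}\label{prop:related}
For every $i$ there are $j$ and unitaries $N:\operatorname{ran}B^j\to\operatorname{ran}A^i$ and $V:\operatorname{ran}(A^i)^*\to\operatorname{ran}(B^j)^*$ such that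
\begin{equation}\label{eq:five}
s_{B^j}(p(X))=N^*s_{A^i}(X)V^*\qquad\text{for all }n\text{ and }X\in\operatorname{int}\mathcal D_A(n).
\end{equation}
\end{proposition}

\begin{proof}
Keep the notation of Section~\ref{sec:comparison}, fix a level $n'$, and put $\tau(X)=s_\beta(p(X))$. Insert \eqref{eq:compress} in both sides of \eqref{eq:three} and invert:
\[
I-s_\alpha(X)s_\alpha(X)^*=N(X)\big(I-\tau(X)\tau(X)^*\big)N(X)^*,\qquad N(X)=\theta_\alpha(X)\big(\theta_\beta(p(X))\Psi(X)\big)^{-1}.
\]
The functions $s_\alpha,\tau,N$ are holomorphic on the convex open set $\operatorname{int}\mathcal D_A(n')$. Polarization, as recalled in Section~\ref{sec:disc}, gives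
\[
I-s_\alpha(X)s_\alpha(W)^*=N(X)\big(I-\tau(X)\tau(W)^*\big)N(W)^*,\qquad X,W\in\operatorname{int}\mathcal D_A(n').
\]
At $W=0$ we have $s_\alpha(0)=0$ and $\tau(0)=0$, since $p(0)=0$, so $I=N(X)N(0)^*$. The case $X=0$ shows that the invertible map $N(0)$ is unitary, and then $N(X)=N(0)$ for all $X$. By Lemma~\ref{lem:Psi0}, $N(0)=\Psi(0_{n'})^{-1}=N\otimes I$ with $N=\Psi(0_1)^{-1}$ unitary and independent of $n'$. Therefore
\[
s_\alpha(X)s_\alpha(W)^*=N\tau(X)\tau(W)^*N^* .
\]
This says that the families $s_\alpha(W)^*\zeta$ and $\tau(W)^*N^*\zeta$, indexed by $W\in\operatorname{int}\mathcal D_A(n')$ and $\zeta\in\operatorname{ran}\alpha\otimes\mathbb C^{n'}$, have the same inner products. So $s_\alpha(W)^*\zeta\mapsto\tau(W)^*N^*\zeta$ extends linearly to an isometry $V_{n'}$ on the span of the first family.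

The first-order term at $0$ identifies $V_{n'}$. Let $W_\varepsilon$ have $\varepsilon I_{n'}$ in position $k$ and zeros elsewhere. It is a direct sum of scalar points, so $p(W_\varepsilon)=W_\varepsilon+O(\varepsilon^2)$ by the normalization at level $1$. Since $S_E=\Lambda_E+O(\|X\|^2)$, for $\zeta\in\operatorname{ran}\alpha$ and $h\in\mathbb C^{n'}$,
\[
\varepsilon^{-1}s_\alpha(W_\varepsilon)^*(\zeta\otimes h)\to\alpha_k^*\zeta\otimes h,\qquad\varepsilon^{-1}\tau(W_\varepsilon)^*N^*(\zeta\otimes h)\to\beta_k^*N^*\zeta\otimes h .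
\]
The domain of $V_{n'}$ is closed, so $V_{n'}(\alpha_k^*\zeta\otimes h)=\beta_k^*N^*\zeta\otimes h$. As $\alpha_k^*$ vanishes on $(\operatorname{ran}\alpha)^\perp$, we have $\alpha_k^*\operatorname{ran}\alpha=\operatorname{ran}\alpha_k^*$, and the vectors $\alpha_k^*\zeta\otimes h$ span $\operatorname{ran}\alpha^*\otimes\mathbb C^{n'}$. For the same reason their images span $\operatorname{ran}\beta^*\otimes\mathbb C^{n'}$. Hence $V=V_1$ is unitary and $V_{n'}=V\otimes I$. Taking adjoints in $Vs_\alpha(W)^*=\tau(W)^*N^*$ gives \eqref{eq:five}.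
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(a) and (c)]
Call $(i,j)$ \emph{related} if \eqref{eq:five} holds for some unitaries. Each $i$ occurs in a related pair. Proposition~\ref{prop:related} applied to $q$ gives, for each $j$, an index $i$ and unitaries with $s_{A^i}(q(Y))=N'^*s_{B^j}(Y)V'^*$ on $\operatorname{int}\mathcal D_B$; with $Y=p(X)$ this is \eqref{eq:five} for $N=N'^*$, $V=V'^*$. So each $j$ occurs in a related pair.

Suppose $(i,j)$ and $(i,j')$ are related with $j\ne j'$. Then $\|s_{B^j}(Y)\|=\|s_{B^{j'}}(Y)\|$ on $\operatorname{int}\mathcal D_B=p(\operatorname{int}\mathcal D_A)$, and by continuity on $\mathcal D_B$. Non-redundancy gives, by Lemma~\ref{lem:blocks}(b), a point $Y\in\mathcal D_B$ with $L_{B^j}(Y)$ singular and $L_{B^{j'}}(Y)\succ0$. Then $\|s_{B^j}(Y)\|=1>\|s_{B^{j'}}(Y)\|$ by Lemma~\ref{lem:S}, a contradiction. If $(i,j)$ and $(i',j)$ are related, then $\|s_{A^i}\|=\|s_{A^{i'}}\|$ on $\mathcal D_A$, and the same argument gives $i=i'$. So the related pairs are the graph of a bijection $\sigma$,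 and $m=m'$. The equalities of dimensions hold because $N$ and $V$ are unitary.

Fix $i$ and $j=\sigma(i)$, and pad $A^i,B^j$ by zeros to tuples $\tilde\alpha,\tilde\beta$ of size $f=\max(d_i,e_j)$. Padding changes neither the range spaces nor the functions $s$. A unitary between two subspaces of $\mathbb C^f$ extends to a unitary of $\mathbb C^f$, so there are unitaries $P_i,Q_i$ with $P_iJ_{\tilde\alpha}=J_{\tilde\beta}N^*$ and $Q_iK_{\tilde\beta}=K_{\tilde\alpha}V^*$. The second relation gives $Q_i^*K_{\tilde\alpha}=K_{\tilde\beta}V$, that is, $K_{\tilde\alpha}^*Q_i=V^*K_{\tilde\beta}^*$. By \eqref{eq:five},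
\[
S_{\tilde\beta}(p(X))=J_{\tilde\beta}N^*s_{\tilde\alpha}(X)V^*K_{\tilde\beta}^*=P_iS_{\tilde\alpha}(X)Q_i ,
\]
so $S_{Q_i\tilde\beta Q_i^*}(p(X))=C_iS_{\tilde\alpha}(X)$ with $C_i=Q_iP_i$. Take direct sums over $i$: with $A'$ and $C$ as in the theorem and $B'=\bigoplus_iQ_i(B^{\sigma(i)}\oplus0)Q_i^*$, we have $\mathcal D_{A'}=\mathcal D_A$, $\mathcal D_{B'}=\mathcal D_B$, and $S_{B'}\circ p=CS_{A'}$ on $\operatorname{int}\mathcal D_A$. Proposition~\ref{prop:StoXi} gives $B'=CA'$, which is \eqref{eq:blocks}, together with \eqref{eq:span} and the formula for $p$. This proves (a).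

For (c), $\operatorname{ran}A=\bigoplus_i\operatorname{ran}A^i$, so $\operatorname{ran}A^i=\mathcal H_i$, and likewise for $B$. Hence $d_i=\dim\operatorname{ran}A^i=\dim\operatorname{ran}B^{\sigma(i)}=e_{\sigma(i)}$, there is no padding, $A'=A$, and $B$ is unitarily equivalent to $B'=CA$.
\end{proof}

\section{A summand that carries the algebra}\label{sec:separation}

Let $A',C,\Xi$ be as in Theorem~\ref{thm:structure}(a) and $R=(C-I)A'$. The only requirement of a spectrahedral pair that can fail is the linear independence of $R_1,\dots,R_g$; for instance $R=0$ when $C=I$. We look for data $A'',C''$ with the same $\Xi$, with $(C''-I)A''$ independent, and with $\mathcal D_A\subseteq\mathcal D_{A''}$, so that adding $A''$ as a direct summand changes neither set.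

An algebra with structure matrices $\Xi$ is at hand: right multiplication on the algebra with a unit adjoined. With $\epsilon_1,\dots,\epsilon_g$ the standard basis of $\mathbb C^g$, let
\[
\rho_j=\begin{pmatrix}0&\epsilon_j^T\\0&\Xi_j\end{pmatrix}\in M_{g+1}(\mathbb C).
\]
The first rows show that the $\rho_j$ are independent. Since $\epsilon_k^T\Xi_j=\sum_s(\Xi_j)_{k,s}\epsilon_s^T$ and $\Xi$ is convexotonic, $\rho_k\rho_j=\sum_s(\Xi_j)_{k,s}\rho_s$. Suppose $\hat R$ is simultaneously similar to $\rho$ and we try $C''=I-\hat D^{-1}$ with $\hat D$ invertible. Then $(C''-I)A''=\hat R$ forces $A''=-\hat D\hat R$; we will see that $C''$ is unitary when $\hat D+\hat D^*=I$, and that then $L_{A''}=2\operatorname{Re}\big(\hat D(I-\Lambda_{\hat R})\big)$. So we need a constant matrix that makes $I-\Lambda_\rho(X)$ accretive on all of $\mathcal D_A$. What we know is that $I-\Lambda_\rho(X)$ is invertible there. Because $\mathcal D_A$ is closed under direct sums and compressions, invertibility is enough.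

\begin{lemma}\label{lem:separation}
Let $\mathcal D_A$ be bounded, let $\rho\in M_k(\mathbb C)^g$, and assume that $\Phi(X)=I-\Lambda_\rho(X)$ is invertible for all $X\in\mathcal D_A$. Then there are $D\in M_k(\mathbb C)$ and $\eta>0$ with $\operatorname{Re}\big((D\otimes I)\Phi(X)\big)\succeq\eta I$ for all $n$ and $X\in\mathcal D_A(n)$.
\end{lemma}

\begin{proof}
For $X\in\mathcal D_A(n)$ and $w\in\mathbb C^k\otimes\mathbb C^n$, viewed as a $k\times n$ matrix, let $Q(X,w)=[\Phi(X)w]\,w^*\in M_k(\mathbb C)$. It is the unique matrix with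
\[
\operatorname{tr}(DQ(X,w))=\langle(D\otimes I)\Phi(X)w,w\rangle\qquad\text{for all }D\in M_k(\mathbb C).
\]
This characterization gives $Q(X,(I\otimes\iota)w')=Q(\iota^*X\iota,w')$ for isometries $\iota$, and
\[
tQ(X,w)+(1-t)Q(X',w')=Q\big(X\oplus X',\sqrt t\,w\oplus\sqrt{1-t}\,w'\big),\qquad0\le t\le1 .
\]
Let $\mathcal Q$ be the set of all $Q(X,w)$ with $n\ge1$, $X\in\mathcal D_A(n)$, $\|w\|=1$. It is convex by the last formula.

\emph{$\mathcal Q$ is compact.} We show that level $k$ suffices; the pairs $(X,w)$ at level $k$ form a compact set. A vector $w$ lies in $\mathbb C^k\otimes F$ for a subspace $F\subseteq\mathbb C^n$ of dimension $\operatorname{rank}w\le k$. If $n\ge k$, compress $X$ to a $k$-dimensional space containing $F$. If $n<k$, use $Q(X,w)=Q(X\oplus0,w\oplus0)$.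

\emph{$0\notin\mathcal Q$.} Suppose $Q(X,w)=0$ with $\|w\|=1$, and let $l=\operatorname{rank}w\ge1$. Compressing to $F$ gives $X'\in\mathcal D_A(l)$ and a $k\times l$ matrix $w'$ of rank $l$ with $[\Phi(X')w']\,w'^*=0$. The $l\times k$ matrix $w'^*$ is surjective, so $\Phi(X')w'=0$ with $w'\ne0$, contrary to the hypothesis.

A compact convex set not containing $0$ is strictly separated from $0$ by a real linear functional, and such functionals on $M_k(\mathbb C)$ have the form $Q\mapsto\operatorname{Re}\operatorname{tr}(DQ)$. So $\operatorname{Re}\operatorname{tr}(DQ)\ge\eta>0$ on $\mathcal Q$ for some $D$, which is the claim.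
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:bianalytic}(a) and the reductions of Section~\ref{sec:calculus} we may assume the hypotheses of Theorem~\ref{thm:structure}(a); the sets $\mathcal D_A,\mathcal D_B$ and the map $p$ now stand for $\lambda(\mathcal D_A)$, $\mu(\mathcal D_B)$ and $\mu\circ p\circ\lambda^{-1}$. We have $\mathcal D_{A'}=\mathcal D_A$, $\mathcal D_{CA'}=\mathcal D_B$, and $p(X)=X(I-\Lambda_\Xi(X))^{-1}$ on $\mathcal D_A$. The matrix $I-\Lambda_\rho(X)$ is block upper triangular with diagonal blocks $I$ and $I-\Lambda_\Xi(X)$, so it is invertible on $\mathcal D_A$. Take $D$ from Lemma~\ref{lem:separation}. At $X=0$ it gives $H=D+D^*\succ0$. Put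
\[
\hat R_j=H^{1/2}\rho_jH^{-1/2},\qquad\hat D=H^{-1/2}DH^{-1/2},\qquad C''=I-\hat D^{-1},\qquad A''_j=-\hat D\hat R_j .
\]
Here $\hat D+\hat D^*=I$, so $\hat D$ is invertible. The $\hat R_j$ are independent and $\hat R_k\hat R_j=\sum_s(\Xi_j)_{k,s}\hat R_s$. We verify four properties.
\begin{itemize}
\item $C''$ is unitary: $\hat D^{-1}+\hat D^{-*}=\hat D^{-1}(\hat D^*+\hat D)\hat D^{-*}=\hat D^{-1}\hat D^{-*}$, where $\hat D^{-*}=(\hat D^*)^{-1}$, so $C''C''^*=I$.
\item $(C''-I)A''_j=\hat R_j$ and $A''_k\hat R_j=-\hat D\hat R_k\hat R_j=\sum_s(\Xi_j)_{k,s}A''_s$.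
\item $\mathcal D_A\subseteq\mathcal D_{A''}$: for $X\in\mathcal D_A$,
\[
L_{A''}(X)=\hat D+\hat D^*-\hat D\Lambda_{\hat R}(X)-\Lambda_{\hat R}(X)^*\hat D^*=2H^{-1/2}\operatorname{Re}\big(D(I-\Lambda_\rho(X))\big)H^{-1/2}\succeq0 .
\]
\item $\mathcal D_B\subseteq\mathcal D_{C''A''}$: for $Y=p(X)$ with $X\in\mathcal D_A$, \eqref{eq:congruence} gives $(I-\Lambda_{\hat R}(X))^*L_{C''A''}(Y)(I-\Lambda_{\hat R}(X))=L_{A''}(X)\succeq0$, and $I-\Lambda_{\hat R}(X)$ is invertible, being similar to $I-\Lambda_\rho(X)$.
\end{itemize}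
Let $A^{\mathrm{tot}}=A'\oplus A''$, $C^{\mathrm{tot}}=C\oplus C''$ and $R^{\mathrm{tot}}=(C^{\mathrm{tot}}-I)A^{\mathrm{tot}}=R\oplus\hat R$. The $R_j^{\mathrm{tot}}$ are independent because the $\hat R_j$ are. The relation $A_k^{\mathrm{tot}}R_j^{\mathrm{tot}}=\sum_s(\Xi_j)_{k,s}A^{\mathrm{tot}}_s$ holds in each summand, and by Lemma~\ref{lem:algebra}(b) the $R^{\mathrm{tot}}_j$ span a $g$-dimensional algebra $\mathcal R$ with structure matrices $\Xi$. So $(\mathcal D_{A^{\mathrm{tot}}},\mathcal D_{C^{\mathrm{tot}}A^{\mathrm{tot}}})$ is a spectrahedral pair associated to $\mathcal R$,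
\[
\mathcal D_{A^{\mathrm{tot}}}=\mathcal D_{A'}\cap\mathcal D_{A''}=\mathcal D_A,\qquad\mathcal D_{C^{\mathrm{tot}}A^{\mathrm{tot}}}=\mathcal D_{CA'}\cap\mathcal D_{C''A''}=\mathcal D_B,
\]
and $p$ is the convexotonic map of $\mathcal R$.
\end{proof}

\section{On the hypotheses}\label{sec:hypotheses}

\begin{remark}[the size of the tuple]
The freedom in the size of the tuple cannot be dropped. Let $p=\mathrm{id}$. The quadratic term $X\Lambda_\Xi(X)$ of the convexotonic map then vanishes for all $X$, so $\Xi=0$, and a spectrahedral pair with this map satisfies $A'_k(C-I)A'_j=0$ for all $j,k$. If $\bigcap_k\ker A'_k=0$ and $\operatorname{ran}A'$ is the whole space, this forces $R=0$ and $C=I$, and $R$ does not span a $g$-dimensional algebra. The free square, with $A=B=\operatorname{diag}(1,-1,i,-i)$ and $p=\mathrm{id}$, is a concrete case. If $\mu\circ\lambda^{-1}$ is convexotonic, it is an affine map that fixes $0$ with derivative $I$, hence the identity. The set $\lambda(\mathcal D_A)$ is defined by a diagonal matrix with four non-redundant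 $1\times1$ blocks. If it equals $\mathcal D_{A'}$ with $A'$ of size at most $4$, then Theorem~\ref{thm:structure}(a) for the identity map shows that $A'$ has four non-redundant, hence nonzero, blocks. So $A'$ is invertible and $R=0$. On the other hand $A\oplus E_{12}$ with $C=I_4\oplus(-I_2)$ gives a pair: $R=0\oplus(-2E_{12})\neq0$, $(A\oplus E_{12})R=0$, and the free square lies in the free disc, which is the free spectrahedron of both $E_{12}$ and $-E_{12}$. A summand that is redundant for the sets but carries the algebra is therefore needed in general.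
\end{remark}

\begin{remark}[boundedness]
Boundedness was used for the radial projection $W\mapsto c(W)W$ onto the boundary in Lemma~\ref{lem:generic}, for the independence of the coefficients in Propositions~\ref{prop:converse} and~\ref{prop:StoXi}, for the passage to the boundary in Proposition~\ref{prop:converse}, and for compactness in Lemma~\ref{lem:separation}. Theorem~\ref{thm:main} fails without it. For $g=2$ and $A=B=(E_{12},0)$ the set $\mathcal D_A$ consists of the pairs with $\|X_1\|\le1$, and $p(x)=(x_1,x_2+\exp x_1)$ is a bianalytic map of $\mathcal D_A$ onto itself with inverse $(y_1,y_2-\exp y_1)$. At level $1$ it is not rational, whereas a convexotonic map composed with affine linear maps is.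
\end{remark}

\begin{remark}[analyticity across the boundary]
The definition of $p:\mathcal D_A\to\mathcal D_B$ requires $p$ to be analytic on a free domain containing the closed set $\mathcal D_A$. The proof uses this in Lemma~\ref{lem:bianalytic}, to transfer boundary families and to decide membership of points just outside $\mathcal D_A$, and in Section~\ref{sec:comparison}, where $Dp(\Omega)$ and $\Delta p(Z,\Omega)$ are taken at the boundary point $\Omega$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{AHKM} Meric Augat, J. William Helton, Igor Klep, Scott McCullough, \emph{Bianalytic Maps Between Free Spectrahedra}, arXiv:1604.04952 (2016).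
\end{thebibliography}
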